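\title{Siegel modular forms of degree two and weight one for $\Gamma_0^{(2)}(N)$}

\begin{abstract}
We show that the space of Siegel modular forms of degree two, weight one and trivial character for $\Gamma_0^{(2)}(N)$ is not always zero, and we determine when it is nonzero: exactly when $|D|^3f^2$ divides $N$ for some negative fundamental discriminant $D$ and some $f\ge1$ such that the class group of discriminant $Df^2$ has an element of order at least three. The smallest such level is $972$. Nonzero forms are obtained from theta series of binary quadratic forms twisted by a quadratic character of the determinant. For the converse we write the Fourier--Jacobi coefficients of a form of weight one as theta series, using the Serre--Stark theorem, and read off the level from the local symmetries of the resulting Schwartz functions. For a prime $q\equiv3\pmod4$ the space of level $q^3$ has dimension $(h(-q)-1)/2$ and consists of cusp forms.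
\end{abstract}

\section{Introduction}

Let $\mathbb H_2$ be the space of complex symmetric $2\times2$ matrices $Z$ with positive definite imaginary part. The group $\mathrm{Sp}_2(\mathbb R)\subset\mathrm{GL}_4(\mathbb R)$ acts on it by $\gamma Z=(aZ+b)(cZ+d)^{-1}$, where $a,b,c,d$ are the $2\times2$ blocks of $\gamma$. For $N\ge1$ let $\Gamma_0^{(2)}(N)$ be the group of all $\gamma\in\mathrm{Sp}_2(\mathbb Z)$ with $c\equiv0\pmod N$, and put
\[
(F|\gamma)(Z)=\det(cZ+d)^{-1}F(\gamma Z).
\]
The space $M_1(\Gamma_0^{(2)}(N))$ of Siegel modular forms of weight one and trivial character consists of the holomorphic functions $F$ on $\mathbb H_2$ with $F|\gamma=F$ for all $\gamma\in\Gamma_0^{(2)}(N)$. This paper answers the following question, posed in \cite{LW}: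
\begin{quote}
Is $M_1(\Gamma_0^{(2)}(N))=0$ for every positive integer $N$?
\end{quote}

There are good reasons to guess that the answer is yes. In degree one the analogous space is zero because $-1\in\Gamma_0(N)$ acts by $-1$. In degree two, $-1$ acts by $\det(-1_2)=1$ and gives nothing, but the obvious candidates still fail. If $S$ is a positive definite binary quadratic form, the theta series $\sum_{X\in\mathrm{Mat}_2(\mathbb Z)}e^{2\pi i\operatorname{tr}(X^tSXZ)}$ has weight one, but it always comes with a nontrivial quadratic character (Remark~\ref{rem:plain}); for $u^2+uv+v^2$ and $u^2+v^2$ this gives forms with character on $\Gamma_0^{(2)}(3)$ and $\Gamma_0^{(2)}(4)$. Finally, the vanishing is known for all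
\begin{equation}\label{eq:known}
N=2^n\prod_i p_i^{\alpha_i}\prod_j q_j^{\beta_j},\qquad p_i\equiv1,\ q_j\equiv3\!\!\pmod4,\qquad n\le5,\quad \beta_j\le2,
\end{equation}
where the $p_i$ and $q_j$ are distinct odd primes.

The answer is nevertheless no. The character of the theta series can be canceled by inserting the same character, evaluated at $\det X$, into the sum. This raises the level from $|D|$ to $|D|^3$, just outside the range \eqref{eq:known}, and the twisted series is nonzero as soon as $S$ has no symmetry that reverses orientation.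

Throughout, $e(x)=e^{2\pi ix}$ and $S[X]=X^tSX$. The letter $D$ denotes a negative fundamental discriminant, $\chi_D=\left(\frac D\cdot\right)$ is its Kronecker character, and $\mathrm{Cl}(Df^2)$ is the class group of primitive positive definite binary forms of discriminant $Df^2$ under proper equivalence, of order $h(Df^2)$. The form $[A,B,C]=Au^2+Buv+Cv^2$, of discriminant $B^2-4AC$, is identified with the matrix $\left(\begin{smallmatrix}A&B/2\\B/2&C\end{smallmatrix}\right)$.

\begin{theorem}\label{thm:A}
Let $S$ be a primitive positive definite integral binary form of discriminant $Df^2$. Then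
\[
\theta_S(Z)=\sum_{X\in\mathrm{Mat}_2(\mathbb Z)}\chi_D(\det X)\,e(\operatorname{tr}(S[X]Z))
\]
belongs to $M_1(\Gamma_0^{(2)}(|D|^3f^2))$. Moreover $\theta_S\ne0$ if and only if there is no $U\in\mathrm{GL}_2(\mathbb Z)$ with $S[U]=S$ and $\det U=-1$, that is, if and only if the class of $S$ in $\mathrm{Cl}(Df^2)$ has order at least $3$.
\end{theorem}

For $S=[2,1,3]$, of discriminant $-23$, this gives $M_1(\Gamma_0^{(2)}(23^3))\ne0$. The construction accounts for every level at which a nonzero form exists.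

\begin{theorem}\label{thm:B}
$M_1(\Gamma_0^{(2)}(N))\ne0$ if and only if there are a fundamental discriminant $D<0$ and an integer $f\ge1$ with $|D|^3f^2\mid N$ such that $\mathrm{Cl}(Df^2)$ has an element of order at least $3$.
\end{theorem}

\begin{corollary}\label{cor:C}
\begin{enumerate}
\item[(1)] The smallest $N$ with $M_1(\Gamma_0^{(2)}(N))\ne0$ is $N=972$.
\item[(2)] For a prime $p$, some $M_1(\Gamma_0^{(2)}(p^k))$ is nonzero if and only if $p=2$ or $p\equiv3\pmod4$.
\item[(3)] $M_1(\Gamma_0^{(2)}(N))=0$ for all $N$ as in \eqref{eq:known}.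
\end{enumerate}
\end{corollary}

\begin{theorem}\label{thm:D}
For a prime $q\equiv3\pmod4$ we have $\dim M_1(\Gamma_0^{(2)}(q^3))=\frac{h(-q)-1}2$, and all forms in this space are cusp forms.
\end{theorem}

Section~\ref{sec:forms} collects the elementary facts on binary forms and Fourier coefficients, and Section~\ref{sec:23} shows by hand where the level $23^3$ comes from. Section~\ref{sec:weil} recalls the Weil representation, which makes the level a local question, and Section~\ref{sec:A} proves Theorem~\ref{thm:A}. The converse takes two steps. In Section~\ref{sec:FJ} each Fourier--Jacobi coefficient of an arbitrary form of weight one is written as a sum of theta series attached to locally constant functions $\Phi_D$ on the finite adeles of $\mathbb Q(\sqrt D)$, and these functions are shown to have level $N$. In Section~\ref{sec:B} three symmetries of $\Phi_D$ are played against each other to obtain $|D|^3f^2\mid N$. Sections~\ref{sec:C} and~\ref{sec:D} prove Corollary~\ref{cor:C} and Theorem~\ref{thm:D}.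

\section{Binary forms and the sign rule}\label{sec:forms}

A symmetric matrix is \emph{half-integral} if its diagonal entries and twice its off-diagonal entries are integers; the same word is used over $\mathbb Z_p$. If $T$ is half-integral and $b$ is integral symmetric, then $\operatorname{tr}(bT)$ is integral. The \emph{content} of $T=[A,B,C]\ne0$ is $\gcd(A,B,C)$, and $T$ is \emph{primitive} if its content is $1$. Every negative integer $\equiv0,1\pmod4$ is uniquely $Df^2$ with $D$ fundamental and $f\ge1$. We call $T$ \emph{ambiguous} if $T[U]=T$ for some $U\in\mathrm{GL}_2(\mathbb Z)$ with $\det U=-1$.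

We use the following facts from reduction theory. Two forms $S,S'$ are properly equivalent if $S'=S[U]$ with $U\in\mathrm{SL}_2(\mathbb Z)$. A positive definite form $[A,B,C]$ is \emph{reduced} if $|B|\le A\le C$, with $B\ge0$ when $|B|=A$ or $A=C$; each proper equivalence class contains exactly one reduced form. In $\mathrm{Cl}(Df^2)$ the inverse of the class of $[A,B,C]$ is the class of the opposite form $[A,-B,C]$.

\begin{lemma}\label{lem:amb}
For a primitive positive definite form $S$ the following are equivalent: (i) $S$ is ambiguous; (ii) the class of $S$ has order at most $2$; (iii) the reduced form $[A,B,C]$ in the class of $S$ has $B=0$, $B=A$ or $A=C$.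
\end{lemma}

\begin{proof}
Let $U_0=\operatorname{diag}(1,-1)$, so that $S[U_0]$ is the opposite form. If $\det U=-1$, then $S[U]=S$ is equivalent to $S[UU_0]=S[U_0]$ with $UU_0\in\mathrm{SL}_2(\mathbb Z)$. This gives (i)$\Leftrightarrow$(ii). In the three cases of (iii), the matrices $U_0$, $\left(\begin{smallmatrix}1&1\\0&-1\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$ fix $[A,B,C]$. Otherwise $0<|B|<A<C$, and $[A,B,C]$ and $[A,-B,C]$ are distinct reduced forms, so (ii) fails.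
\end{proof}

\begin{lemma}\label{lem:coprime}
If $T_0$ is primitive and $M\ge1$, there is $U\in\mathrm{SL}_2(\mathbb Z)$ such that the lower right entry of $T_0[U]$ is prime to $M$.
\end{lemma}

\begin{proof}
For each prime $p\mid M$ one of the values $A$, $C$, $A+B+C$ of $T_0$ at $(1,0)$, $(0,1)$, $(1,1)$ is prime to $p$. By the Chinese remainder theorem $T_0(u,v)$ is prime to $M$ for some $(u,v)\in\mathbb Z^2$, and this remains true after dividing $(u,v)$ by its greatest common divisor. Take $(u,v)^t$ as the second column of $U$.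
\end{proof}

In $\mathrm{Sp}_g$, of size $2g$, we use the elements
\[
\mathbf m(a)=\begin{pmatrix}a&0\\0&a^{-t}\end{pmatrix},\quad
\mathbf n(b)=\begin{pmatrix}1&b\\0&1\end{pmatrix},\quad
\mathbf n^-(c)=\begin{pmatrix}1&0\\c&1\end{pmatrix},\quad
J=\begin{pmatrix}0&1\\-1&0\end{pmatrix},
\]
with $a$ invertible and $b,c$ symmetric. Multiplying out, and using that $J^2=-1$ is central, we have
\begin{equation}\label{eq:Jn}
J\,\mathbf n^-(c)\,J^{-1}=\mathbf n(-c),\qquad J\,\mathbf n(-c)\,J^{-1}=\mathbf n^-(c).
\end{equation}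

\emph{Koecher's principle} states that a holomorphic function $G$ on $\mathbb H_2$ with $G|\gamma=G$ for all $\gamma\in\mathrm{Sp}_2(\mathbb Z)$, $\gamma\equiv1\pmod N$, has an expansion $G(Z)=\sum_Ta(T)e(\operatorname{tr}TZ)$ over positive semidefinite $T$ with $NT$ half-integral. It applies to $G=F|\gamma$ for $F\in M_1(\Gamma_0^{(2)}(N))$ and $\gamma\in\mathrm{Sp}_2(\mathbb Z)$. For $F$ itself only half-integral $T$ occur, because $F(Z+b)=F(Z)$ for integral symmetric $b$. The form $F$ is a \emph{cusp form} if for every $\gamma\in\mathrm{Sp}_2(\mathbb Z)$ the Siegel operator kills $F|\gamma$, that is, $(F|\gamma)(\operatorname{diag}(\tau,it))\to0$ as $t\to\infty$. This limit is the sum of the terms with $T=\operatorname{diag}(n,0)$.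

\begin{lemma}[Sign rule]\label{lem:sign}
Let $F=\sum_Ta(T)e(\operatorname{tr}TZ)\in M_1(\Gamma_0^{(2)}(N))$. Then $a(T[U])=\det(U)\,a(T)$ for $U\in\mathrm{GL}_2(\mathbb Z)$. Hence $a(T)=0$ if $T$ is ambiguous, and in particular if $\det T=0$.
\end{lemma}

\begin{proof}
Invariance under $\mathbf m(U)$ reads $F(UZU^t)=\det(U)F(Z)$, and $\operatorname{tr}(TUZU^t)=\operatorname{tr}(T[U]Z)$; compare coefficients. If $\det T=0$, complete a primitive vector in the kernel of $T$ to a basis of $\mathbb Z^2$. In this basis $T$ becomes $\operatorname{diag}(n,0)$, which is fixed by $\operatorname{diag}(1,-1)$.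
\end{proof}

The sign rule already shows why class groups of exponent at most $2$ cannot contribute. It does not bound the discriminants that occur; that is the content of Theorem~\ref{thm:B}.

\section{The level $23^3$ by hand}\label{sec:23}

The reduced forms of discriminant $-23$ have $B$ odd and $3A^2\le23$, so they are $[1,1,6]$ and $[2,\pm1,3]$, and $h(-23)=3$. Let $S=[2,1,3]$; here $\chi_{-23}=\left(\frac\cdot{23}\right)$.

\emph{The series is nonzero.} From $8S(u,v)=(4u+v)^2+23v^2$ we see that $S$ takes the value $2$ only at $\pm(1,0)$ and the value $3$ only at $\pm(0,1)$. So $S[X]=[2,\pm1,3]$ forces $X=\operatorname{diag}(\pm1,\pm1)$. The coefficient of $\theta_S$ at $[2,1,3]$ comes from $X=\pm1$ and equals $2$; the coefficient at $[2,-1,3]$ comes from $X=\pm\operatorname{diag}(1,-1)$ and equals $-2$, as the sign rule demands. By contrast, for $[1,1,1]$ and $D=-3$, exchanging the rows of $X$ leaves $S[X]$ unchanged and reverses $\chi_{-3}(\det X)$, so the twisted series vanishes.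

\emph{Upper triangular elements.} Each $S[X]$ is half-integral, so $\theta_S|\mathbf n(b)=\theta_S$ for integral $b$. For $U\in\mathrm{GL}_2(\mathbb Z)$ the substitution $X\mapsto XU^{-1}$ gives $\theta_S(UZU^t)=\chi_{-23}(\det U)\theta_S(Z)=\det(U)\theta_S(Z)$, so $\theta_S|\mathbf m(U)=\theta_S$. Without the twist the factor would be $1$ instead of $\det U$.

\emph{Lower triangular elements.} By \eqref{eq:Jn}, $\mathbf n^-(c)$ fixes $\theta_S$ if and only if $\theta_S|J$ is periodic under $Z\mapsto Z-c$, so we need the denominators in the expansion of $(\theta_S|J)(Z)=\det(Z)^{-1}\theta_S(-Z^{-1})$. The function $\chi_{-23}(\det X)$ is periodic modulo the lattice $23\,\mathrm{Mat}_2(\mathbb Z)$. Apply Poisson summation to each coset of this lattice, with the pairing $\operatorname{tr}(X^t\,2S\,Y)$. The Fourier transform of $X\mapsto e(-\operatorname{tr}S[X]Z^{-1})$ is a constant multiple of $\det(Z)\,e(\operatorname{tr}S[Y]Z)$, so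
\[
(\theta_S|J)(Z)=\sum_{Y\in\Lambda}\beta(Y)\,e(\operatorname{tr}S[Y]Z),\qquad \Lambda=\tfrac1{23}(2S)^{-1}\mathrm{Mat}_2(\mathbb Z),
\]
where $\Lambda$ is the dual lattice and the $\beta(Y)$ are constants. Now $(2S)^{-1}=\frac1{23}\left(\begin{smallmatrix}6&-1\\-1&4\end{smallmatrix}\right)$, so for $Y=\frac1{23}(2S)^{-1}K$ we get
\[
S[Y]=\frac1{23^2}\cdot\frac12(2S)^{-1}[K]=\frac1{23^3}\begin{pmatrix}3&-1/2\\-1/2&2\end{pmatrix}[K].
\]
Hence $\mathbf n^-(c)$ fixes $\theta_S$ for $c\equiv0\pmod{23^3}$. One factor $23$ is the level of $S$; the other two are the price of the twist.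

To conclude that $\theta_S$ is invariant under all of $\Gamma_0^{(2)}(23^3)$ we would have to know how this group is generated. The Weil representation removes this question: it lets us check invariance one prime at a time, and over $\mathbb Z_p$ the three types of elements just treated do generate (Lemma~\ref{lem:gen}).

\section{The Weil representation of a binary space}\label{sec:weil}

\subsection*{The characters $\chi_p$}
For a place $v$ of $\mathbb Q$ let $\chi_v(a)=(a,D)_v$ be the Hilbert symbol, a quadratic character of $\mathbb Q_v^\times$. The product formula says $\prod_v\chi_v(a)=1$ for $a\in\mathbb Q^\times$, and $\chi_\infty$ is the sign. Put $\delta_p=\operatorname{ord}_p(D)$. The explicit formulas for the Hilbert symbol give the following. If $p\nmid D$, then $\chi_p$ is trivial on $\mathbb Z_p^\times$ and $\chi_p(p)=\left(\frac Dp\right)$. If $p\mid D$ is odd, then $\delta_p=1$ and $\chi_p(t)=\left(\frac tp\right)$ on units. If $\delta_2=2$, then $\chi_2(t)=(-1)^{(t-1)/2}$ on units. If $\delta_2=3$,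 then $\chi_2$ is trivial on $1+8\mathbb Z_2$ and $\chi_2(5)=-1$. Thus $\chi_p|_{\mathbb Z_p^\times}$ has conductor exactly $p^{\delta_p}$:
\begin{equation}\label{eq:cond}
\begin{array}{l}
\chi_p(t)=1\text{ for units }t\equiv1\!\!\pmod{p^{\delta_p}};\\[2pt]
\text{if }p\mid D,\text{ some unit }t\equiv1\!\!\pmod{p^{\delta_p-1}}\text{ has }\chi_p(t)=-1.
\end{array}
\end{equation}
For integers $d$ prime to $D$,
\begin{equation}\label{eq:chiD}
\chi_D(d)=\prod_{p\mid D}\chi_p(d).
\end{equation}
Indeed, for $d>0$ the product formula turns the right side into $\prod_{p\mid d}\left(\frac Dp\right)^{\operatorname{ord}_p d}$, and for $d=-1$ it turns it into $\chi_\infty(-1)=-1=\chi_D(-1)$. For $t\in\mathbb A_f^\times$ write $\chi(t)=\prod_p\chi_p(t_p)$ and $|t|=\prod_p|t_p|_p$.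

\subsection*{The representation}
Let $(V,Q)$ be a positive definite quadratic space of dimension $2$ over $\mathbb Q$, with bilinear form $\langle x,y\rangle=Q(x+y)-Q(x)-Q(y)$, and let $D$ be the discriminant of the field $\mathbb Q(\sqrt{-\det V})$, where $\det V$ is the determinant of a Gram matrix of $\langle\ ,\ \rangle$. For $x=(x_1,\dots,x_g)\in V^g$ put $Q(x)=\frac12(\langle x_i,x_j\rangle)_{i,j}$, so that $Q(xa)=Q(x)[a]$ for a $g\times g$ matrix $a$, and put $\langle x,y\rangle=\sum_i\langle x_i,y_i\rangle$. Let $\psi=\prod_v\psi_v$ be the additive character of $\mathbb A/\mathbb Q$ with $\psi_\infty(r)=e(r)$. Then $\psi_p(r\mathbb Z_p)=1$ if and only if $r\in\mathbb Z_p$, and $\psi_f=\prod_p\psi_p$ satisfies $\psi_f(r)=e(-r)$ for $r\in\mathbb Q$. Let $\mathcal S(V(\mathbb A_f)^g)$ be the space of locally constant functions with compact support, and let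
\[
\widehat\Phi(y)=\int\Phi(x)\,\psi_f(\langle x,y\rangle)\,dx
\]
with the self-dual measure; the same definitions apply over $\mathbb Q_p$. We use the following standard facts \cite{Weil}. There is a representation $\omega=\bigotimes_p\omega_p$ of $\mathrm{Sp}_g(\mathbb A_f)$ on $\mathcal S(V(\mathbb A_f)^g)$ which is smooth (every $\Phi$ is fixed by an open subgroup), which commutes with the action $\Phi(x)\mapsto\Phi(h^{-1}x)$ of $h\in\mathrm O(V)(\mathbb A_f)$, and which satisfies
\begin{itemize}
\item[(W1)] $\omega(\mathbf m(a))\Phi(x)=\chi(\det a)\,|\det a|\,\Phi(xa)$;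
\item[(W2)] $\omega(\mathbf n(b))\Phi(x)=\psi_f(\operatorname{tr}bQ(x))\,\Phi(x)$;
\item[(W3)] $\omega_p(J)\Phi_p=\zeta_p\widehat{\Phi_p}$ with constants $|\zeta_p|=1$, and so $\omega(J)\Phi=\zeta\widehat\Phi$ with $\zeta=\prod_p\zeta_p$;
\item[(W4)] the series $\theta_\Phi(Z)=\sum_{x\in V(\mathbb Q)^g}\Phi(x)\,e(\operatorname{tr}Q(x)Z)$ satisfies $\theta_{\omega(\gamma)\Phi}|\gamma=\theta_\Phi$ for all $\gamma\in\mathrm{Sp}_g(\mathbb Q)$, where $|\gamma$ is the slash operator of weight one in degree $g$.
\end{itemize}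
The rational points in the support of $\Phi$ lie in a lattice and $\Phi$ is bounded, so $\theta_\Phi$ converges absolutely and locally uniformly and is holomorphic. To see how (W4) fits with the rest: for $\mathbf n(b)$ the factor $e(-\operatorname{tr}bQ(x))$ cancels the shift of $Z$; for $\mathbf m(a)$ the product formulas give $\chi(\det a)|\det a|=(\det a)^{-1}$, which cancels the factor of automorphy; for $J$ it is Poisson summation. By (W4), $\theta_\Phi$ is a modular form of weight one for every arithmetic group that fixes $\Phi$.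

Invariance under lower triangular elements and invariance under translations are both conditions on the support of $\widehat\Phi$. This remark is used in one direction for Theorem~\ref{thm:A} and in the other for Theorem~\ref{thm:B}.

\begin{lemma}\label{lem:supp}
Let $\Phi\in\mathcal S(V(\mathbb A_f)^g)$.
\begin{enumerate}
\item[(a)] $\Phi(x+v)=\Phi(x)$ for all $x$ if and only if $\psi_f(\langle v,y\rangle)=1$ whenever $\widehat\Phi(y)\ne0$.
\item[(b)] $\omega(\mathbf n^-(c))\Phi=\Phi$ if and only if $\psi_f(\operatorname{tr}cQ(y))=1$ whenever $\widehat\Phi(y)\ne0$.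
\end{enumerate}
The same holds over $\mathbb Q_p$.
\end{lemma}

\begin{proof}
The Fourier transform is injective and takes $\Phi(x+v)$ to $\psi_f(-\langle v,y\rangle)\widehat\Phi(y)$. By \eqref{eq:Jn}, $\mathbf n^-(c)$ fixes $\Phi$ if and only if $\mathbf n(-c)$ fixes $\omega(J)\Phi=\zeta\widehat\Phi$; apply (W2).
\end{proof}

\begin{lemma}\label{lem:gen}
For $\nu\ge0$ the group $K_0(p^\nu)=\{k\in\mathrm{Sp}_g(\mathbb Z_p):c\equiv0\bmod p^\nu\}$ is generated by the elements $\mathbf n(b)$, $\mathbf m(a)$, $\mathbf n^-(c)$ with $b\in\mathrm{Sym}_g(\mathbb Z_p)$, $a\in\mathrm{GL}_g(\mathbb Z_p)$, $c\in p^\nu\mathrm{Sym}_g(\mathbb Z_p)$.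
\end{lemma}

\begin{proof}
If the block $d$ of $k$ is invertible over $\mathbb Z_p$, then $bd^{-1}$ and $d^{-1}c$ are symmetric, $a=d^{-t}+bd^{-1}c$ by the symplectic relations, and
\begin{equation}\label{eq:iwahori}
k=\mathbf n(bd^{-1})\,\mathbf m(d^{-t})\,\mathbf n^-(d^{-1}c).
\end{equation}
For $\nu\ge1$ this is always the case, since $ad^t\equiv1\pmod p$. Let $\nu=0$. Multiplying $k$ on both sides by elements $\mathbf m(a)$, we may assume $c\equiv\operatorname{diag}(1_r,0)\pmod p$. Write $d=\left(\begin{smallmatrix}d_1&d_2\\d_3&d_4\end{smallmatrix}\right)$ accordingly. Since $cd^t$ is symmetric, $d_3\equiv0$ and $d_1$ is symmetric modulo $p$; since $(c,d)$ has rank $g$ modulo $p$, the block $d_4$ is invertible. Choose a symmetric $b\equiv\operatorname{diag}(1_r-d_1,0)$. The lower right block $cb+d\equiv\left(\begin{smallmatrix}1&d_2\\0&d_4\end{smallmatrix}\right)$ of $k\,\mathbf n(b)$ is invertible, and \eqref{eq:iwahori} applies.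
\end{proof}

\subsection*{Jacobi theta series}
The converse theorem works with Fourier--Jacobi coefficients, so we need (W4) for $g=1$ with an elliptic variable. For $m>0$ the formula
\[
(\varphi|_{1,m}\gamma)(\tau,z)=(c\tau+d)^{-1}e\Bigl(\frac{-mcz^2}{c\tau+d}\Bigr)\,\varphi\Bigl(\gamma\tau,\frac z{c\tau+d}\Bigr)
\]
defines a right action of $\mathrm{SL}_2(\mathbb Z)$ on functions on $\mathbb H\times\mathbb C$.

\begin{lemma}\label{lem:jacobi}
Let $w\in V(\mathbb Q)$ with $Q(w)=m>0$, and for $\Phi\in\mathcal S(V(\mathbb A_f))$ put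
\[
\varphi_\Phi(\tau,z)=\sum_{x\in V(\mathbb Q)}\Phi(x)\,e(Q(x)\tau+\langle x,w\rangle z).
\]
Then $\varphi_{\omega(\gamma)\Phi}|_{1,m}\gamma=\varphi_\Phi$ for all $\gamma\in\mathrm{SL}_2(\mathbb Z)$.
\end{lemma}

\begin{proof}
If the identity holds for $\gamma_1$ and $\gamma_2$ and all $\Phi$, it holds for $\gamma_1\gamma_2$ and for $\gamma_1^{-1}$, so it suffices to treat the generators $\mathbf n(1)$ and $J$. For $\mathbf n(1)$, (W2) multiplies $\Phi(x)$ by $e(-Q(x))$ and $\tau\mapsto\tau+1$ undoes this. For $J$ let $u_z(x)=e(Q(x)\tau+\langle x,w\rangle z)$ on $V(\mathbb R)$ and $\hat u_z(y)=\int u_z(x)e(\langle x,y\rangle)\,dx$. The Gaussian integral gives $\hat u_0(y)=\frac i\tau e(-Q(y)/\tau)$. For real $z$ we have $\hat u_z(y)=\hat u_0(y+zw)$, that is,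
\[
\hat u_z(y)=\frac i\tau\,e\Bigl(-\frac{Q(y)}\tau-\frac{\langle y,w\rangle z}\tau-\frac{mz^2}\tau\Bigr),
\]
and both sides are entire in $z$. Poisson summation on $V(\mathbb A)$ gives
\[
\varphi_\Phi(\tau,z)=\sum_y\widehat\Phi(y)\hat u_z(y)=\frac i\tau\,e\Bigl(-\frac{mz^2}\tau\Bigr)\varphi_{\widehat\Phi}\Bigl(-\frac1\tau,-\frac z\tau\Bigr)=-i\,(\varphi_{\widehat\Phi}|_{1,m}J)(\tau,z).
\]
So $\varphi_{\omega(J)\Phi}|_{1,m}J=i\zeta\,\varphi_\Phi$, and (W4), which is the case $z=0$, forces $i\zeta=1$.

This is the one place where the sign in the exponent of the Fourier transform in (W3) matters. The opposite sign would give $\varphi_\Phi(\tau,-z)$ for $J$, hence for $J\mathbf n(1)$, hence for $(J\mathbf n(1))^3=1$. That is impossible when $\Phi(w)\ne\Phi(-w)$, since $\Phi(\pm w)$ is the coefficient of $e(m\tau\pm2mz)$.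
\end{proof}

\section{Twisted theta series}\label{sec:A}

By (W1), a function $\Phi$ on $V(\mathbb A_f)^2$ that is fixed by $\mathbf m(a)$ for all $a\in\mathrm{GL}_2(\mathbb Z_p)$ must satisfy $\Phi(xa)=\chi_p(\det a)\Phi(x)$. At $p\mid D$ the characteristic function of a lattice does not have this property. The simplest function that does is supported on one orbit of $\mathrm{GL}_2(\mathbb Z_p)$, namely on the bases of the lattice.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $V=\mathbb Q^2$ with the form $S=[A,B,C]$, let $L=\mathbb Z^2$, and let $x_0\in V^2$ be the standard basis. Every $x\in V^2$ is $x_0X$ with a $2\times2$ matrix $X$, and $Q(x_0X)=S[X]$. Since $-\det(2S)=Df^2$, the character of $V$ is $\chi$. Put $\Phi=\bigotimes_p\Phi_p$, where $\Phi_p$ is the characteristic function of $L_p^2$ for $p\nmid D$, and for $p\mid D$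
\[
\Phi_p(x_0X)=\chi_p(\det X)\ \text{ if }X\in\mathrm{GL}_2(\mathbb Z_p),\qquad\Phi_p(x_0X)=0\ \text{ otherwise.}
\]
For rational $X$, the value $\Phi(x_0X)$ is zero unless $X$ is integral with determinant prime to $D$, and then it is $\chi_D(\det X)$ by \eqref{eq:chiD}. So $\theta_\Phi=\theta_S$.

Let $N=|D|^3f^2$ and $\nu=\operatorname{ord}_pN=3\delta_p+2\operatorname{ord}_pf$. We check that the generators of $K_0(p^\nu)$ in Lemma~\ref{lem:gen} fix $\Phi_p$. For $a\in\mathrm{GL}_2(\mathbb Z_p)$ we have $\Phi_p(xa)=\chi_p(\det a)\Phi_p(x)$, both sides being $\Phi_p(x)$ if $p\nmid D$; so (W1) multiplies $\Phi_p$ by $\chi_p(\det a)^2=1$. On the support of $\Phi_p$ the matrix $Q(x)$ is half-integral, so (W2) shows that $\mathbf n(b)$ fixes $\Phi_p$. For $\mathbf n^-(c)$ note that $\Phi_p$ is invariant under $X\mapsto X+p^{\delta_p}X'$ with integral $X'$: for $p\mid D$ this leaves $\det X$ unchanged modulo $p^{\delta_p}$, and \eqref{eq:cond} applies. Since $\langle x_0X',x_0Y\rangle=\operatorname{tr}(X'^t\,2S\,Y)$, Lemma~\ref{lem:supp}(a)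 shows that $\widehat{\Phi_p}$ is supported on points $y=x_0Y$ with $Y=p^{-\delta_p}(2S)^{-1}K$ and $K\in\mathrm{Mat}_2(\mathbb Z_p)$. There
\[
Q(y)=p^{-2\delta_p}\bigl(\tfrac14S^{-1}\bigr)[K],\qquad\tfrac14S^{-1}=\frac1{|D|f^2}\begin{pmatrix}C&-B/2\\-B/2&A\end{pmatrix},
\]
so $p^\nu Q(y)$ is half-integral, and Lemma~\ref{lem:supp}(b) shows that $\mathbf n^-(c)$ fixes $\Phi_p$ for $c\in p^\nu\mathrm{Sym}_2(\mathbb Z_p)$. Hence $\omega(\gamma)\Phi=\Phi$ for $\gamma\in\Gamma_0^{(2)}(N)$, and (W4) gives $\theta_S|\gamma=\theta_S$.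

The coefficient of $\theta_S$ at $S$ is the sum of $\chi_D(\det X)$ over all $X$ with $S[X]=S$, and such $X$ have determinant $\pm1$. If $S$ is not ambiguous, all terms are $1$ and the coefficient is positive. If $S[U]=S$ with $\det U=-1$, the substitution $X\mapsto UX$ gives $\theta_S=\chi_D(-1)\theta_S=-\theta_S$. Lemma~\ref{lem:amb}, the only place where primitivity is used, translates this into the statement on the order of the class.
\end{proof}

\begin{remark}\label{rem:plain}
Take for $\Phi_p$ the characteristic function of $L_p^2$ at every $p$. It is invariant under translation by $L_p^2$, so the computation above shows that $\mathbf n^-(c)$ fixes it for $c\equiv0\pmod{Df^2}$; but $\mathbf m(a)$ now multiplies it by $\chi_p(\det a)$. By \eqref{eq:iwahori}, \eqref{eq:chiD} and (W4), the untwisted series $G=\sum_Xe(\operatorname{tr}S[X]Z)$ satisfies $G|\gamma=\chi_D(\det d)\,G$ on $\Gamma_0^{(2)}(|D|f^2)$. The character is $-1$ on $\mathbf m(\operatorname{diag}(1,-1))$, which lies in $\Gamma_0^{(2)}(N)$ for every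 $N$.
\end{remark}

\section{Fourier--Jacobi coefficients as theta series}\label{sec:FJ}

For the converse let $F=\sum_Ta(T)e(\operatorname{tr}TZ)\in M_1(\Gamma_0^{(2)}(N))$. We know nothing about $F$ beyond its transformation law, and the task is to produce objects on which the Weil representation acts. The weight makes this possible: the theta decomposition of a Fourier--Jacobi coefficient of weight one has components of weight $\frac12$, and these are unary theta series by the theorem of Serre and Stark.

Write $Z=\left(\begin{smallmatrix}\tau&z\\z&\tau'\end{smallmatrix}\right)$ and $T=[n,r,m]$, so that $\operatorname{tr}TZ=n\tau+rz+m\tau'$, and collect terms as $F=\sum_m\varphi_m(\tau,z)e(m\tau')$. For $\gamma=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\mathrm{SL}_2(\mathbb Z)$ let $\tilde\gamma\in\mathrm{Sp}_2(\mathbb Z)$ have the blocks $\operatorname{diag}(a,1)$, $\operatorname{diag}(b,0)$, $\operatorname{diag}(c,0)$, $\operatorname{diag}(d,1)$. It sends $(\tau,z,\tau')$ to $\bigl(\gamma\tau,\frac z{c\tau+d},\tau'-\frac{cz^2}{c\tau+d}\bigr)$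 with factor of automorphy $c\tau+d$, so
\begin{equation}\label{eq:FJslash}
F|\tilde\gamma=\sum_m(\varphi_m|_{1,m}\gamma)\,e(m\tau').
\end{equation}
In particular $\varphi_m|_{1,m}\gamma=\varphi_m$ for $\gamma\in\Gamma_0(N)$.

Fix $m\ge1$. The matrix $\left(\begin{smallmatrix}1&0\\k&1\end{smallmatrix}\right)$ takes $[n,r,m]$ to $[n+rk+mk^2,r+2mk,m]$, so by Lemma~\ref{lem:sign} the coefficient $a([n,r,m])$ depends only on $\mu=r\bmod2m$ and on $\Delta=4mn-r^2\ge0$. Call it $a_\mu(\Delta)$, and put $a_\mu(\Delta)=0$ for integers $\Delta\not\equiv-\mu^2\pmod{4m}$. Since $n=(\Delta+r^2)/4m$,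
\[
\varphi_m=\sum_{\mu\bmod2m}h_\mu\vartheta_{m,\mu},\qquad h_\mu(\tau)=\sum_{\Delta\ge0}a_\mu(\Delta)\,e\Bigl(\frac{\Delta\tau}{4m}\Bigr),\qquad
\vartheta_{m,\mu}=\sum_{r\equiv\mu\,(2m)}e\Bigl(\frac{r^2\tau}{4m}+rz\Bigr).
\]
For fixed $\tau$ the $\vartheta_{m,\mu}(\tau,\cdot)$ are linearly independent, because they involve disjoint sets of frequencies $r$; so such a decomposition is unique.

\subsection*{Weight one half}
Let $\vartheta(\tau)=\sum_{n\in\mathbb Z}e(n^2\tau)$. For $\gamma\in\Gamma_0(4)$,
\[
\vartheta(\gamma\tau)=j(\gamma,\tau)\vartheta(\tau),\qquad j(\gamma,\tau)=\varepsilon_d^{-1}\Bigl(\frac cd\Bigr)(c\tau+d)^{1/2},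
\]
where $\varepsilon_d$ is $1$ or $i$ according as $d\equiv1$ or $3\pmod4$, and $\left(\frac cd\right)$ is the quadratic residue symbol extended to all odd $d$. Thus $j(\gamma,\tau)^2=c\tau+d$ for $\gamma\in\Gamma(4)$. The space $M_{1/2}(\Gamma_1(4M))$ consists of the holomorphic $h$ with $h(\gamma\tau)=j(\gamma,\tau)h(\tau)$ on $\Gamma_1(4M)$ such that $(c\tau+d)^{-1/2}h(\gamma\tau)$ is bounded as $\operatorname{Im}\tau\to\infty$ for every $\gamma\in\mathrm{SL}_2(\mathbb Z)$. By \cite[Theorem~A]{SS}, it is spanned by finitely many series $\sum_{n\in\mathbb Z}\lambda(n)e(tn^2\tau)$ with even Dirichlet characters $\lambda$ and integers $t\ge1$.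

\begin{lemma}\label{lem:half}
There is a multiple $R$ of $4mN$ such that, for all $\mu$,
\begin{equation}\label{eq:thetaR}
\vartheta_{m,\mu}|_{1,m}\gamma=\frac{j(\gamma,\tau)}{c\tau+d}\,\vartheta_{m,\mu}\qquad(\gamma\in\Gamma(R)),
\end{equation}
and $h_\mu(R\tau)\in M_{1/2}(\Gamma_1(4R^2))$.
\end{lemma}

\begin{proof}
The product $\vartheta_{m,\mu}(\tau,z)\vartheta(\tau)$ is the series $\varphi_\Phi$ of Lemma~\ref{lem:jacobi} for $V=\mathbb Q^2$, $Q=mu^2+v^2$, $w=(1,0)$ and the characteristic function $\Phi$ of $(\frac\mu{2m}+\widehat{\mathbb Z})\times\widehat{\mathbb Z}$. By smoothness these $2m$ functions are fixed by $\Gamma(R)$ for some $R$, which we take divisible by $4mN$. For $\gamma\in\Gamma(R)$ we get $(\vartheta_{m,\mu}|_{1,m}\gamma)\,j(\gamma,\tau)=\vartheta_{m,\mu}$, and $j^2=c\tau+d$ gives \eqref{eq:thetaR}. Inserting \eqref{eq:thetaR} into $\varphi_m|_{1,m}\gamma=\varphi_m$ and using uniqueness of the decomposition, we find $h_\mu(\gamma\tau)=j(\gamma,\tau)h_\mu(\tau)$ on $\Gamma(R)$.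

Next we bound $h_\mu$ at the cusps. By \cite[\S5]{EZ}, $\vartheta_{m,\mu}(\tau+1,z)=e(\mu^2/4m)\vartheta_{m,\mu}(\tau,z)$ and
\[
\vartheta_{m,\mu}\Bigl(-\frac1\tau,\frac z\tau\Bigr)=\sqrt{\frac\tau{2mi}}\;e\Bigl(\frac{mz^2}\tau\Bigr)\sum_{\mu'\bmod2m}e\Bigl(-\frac{\mu\mu'}{2m}\Bigr)\vartheta_{m,\mu'}(\tau,z).
\]
Hence for each $\gamma\in\mathrm{SL}_2(\mathbb Z)$ there is a constant invertible matrix $(U_{\mu\mu'})$ with $\vartheta_{m,\mu}|_{1,m}\gamma=(c\tau+d)^{-1/2}\sum_{\mu'}U_{\mu\mu'}\vartheta_{m,\mu'}$, and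
\[
\varphi_m|_{1,m}\gamma=\sum_{\mu'}h'_{\mu'}\vartheta_{m,\mu'},\qquad h'_{\mu'}(\tau)=\sum_\mu U_{\mu\mu'}\,(c\tau+d)^{-1/2}h_\mu(\gamma\tau).
\]
By \eqref{eq:FJslash}, $h'_r(\tau)e(r^2\tau/4m)$ is the coefficient of $e(rz+m\tau')$ in $F|\tilde\gamma$. By Koecher's principle it contains only terms $e(n\tau)$ with $4mn\ge r^2$, so $h'_r$ is bounded as $\operatorname{Im}\tau\to\infty$. Inverting $U$, the same holds for $(c\tau+d)^{-1/2}h_\mu(\gamma\tau)$. It then holds for $h_\mu(R\tau)$ as well, because $\operatorname{diag}(R,1)\gamma$ is the product of an element of $\mathrm{SL}_2(\mathbb Z)$ and an upper triangular matrix with positive diagonal.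

Finally let $\gamma=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\Gamma_1(4R^2)$. Then $R\,\gamma\tau=\gamma'(R\tau)$ with $\gamma'=\left(\begin{smallmatrix}a&Rb\\c/R&d\end{smallmatrix}\right)\in\Gamma(R)$, and $j(\gamma',R\tau)=\left(\frac Rd\right)j(\gamma,\tau)$. As $d\mapsto\left(\frac Rd\right)$ is a character modulo $4R$ and $d\equiv1\pmod{4R}$, the symbol is $1$.
\end{proof}

\subsection*{The functions $\Phi_D$}
The theorem of Serre and Stark says that $a_\mu(\Delta)$ vanishes outside finitely many square classes $\Delta=|D|s^2$ and is periodic in $s$ on each of them. A periodic function of $(r,s)$ is a locally constant function on the adelic points of a binary space in which $n=(r^2+|D|s^2)/4m$ is the value of the quadratic form. This space is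
\[
V_D=(E,\;Q=m\,\mathrm N),\qquad E=\mathbb Q(\sqrt D),\qquad w=1,
\]
where $\mathrm N$ and $\operatorname{Tr}$ are the norm and trace of $E/\mathbb Q$. Its character is $\chi$, and $\langle x,y\rangle=m\operatorname{Tr}(x\bar y)$. For $x=(r+s\sqrt D)/2m$,
\begin{equation}\label{eq:coords}
\langle x,1\rangle=r,\qquad4mQ(x)=r^2+|D|s^2.
\end{equation}
For $x\in E\setminus\mathbb Q$ let $T_x=[m\mathrm N(x),m\operatorname{Tr}(x),m]$, the matrix of $Q$ in the basis $(x,1)$.

\begin{proposition}\label{prop:phi}
There are a finite set $\mathcal D$ of fundamental discriminants $D<0$ and functions $\Phi_D\in\mathcal S(V_D(\mathbb A_f))$ for $D\in\mathcal D$ such that: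
\begin{enumerate}
\item[(a)] $\varphi_m=\sum_{D\in\mathcal D}\varphi_{\Phi_D}$;
\item[(b)] $\Phi_D(\bar x)=\Phi_D(x)$, and $\Phi_D(x+\kappa)=\Phi_D(x)$ for $\kappa\in\widehat{\mathbb Z}$;
\item[(c)] if $x\in E\setminus\mathbb Q$ and $\Phi_D(x)\ne0$, then $T_x$ is half-integral and $a(T_x)=2\Phi_D(x)$;
\item[(d)] if $T=[n,r,m]$ has discriminant $Ds^2$ with $s\ge1$ and $a(T)\ne0$, then $D\in\mathcal D$, and $x=(r+s\sqrt D)/2m$ satisfies $T_x=T$ and $2\Phi_D(x)=a(T)$.
\end{enumerate}
\end{proposition}

\begin{proof}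
Write $h_\mu(R\tau)=\sum_{\lambda,t}C_{\mu,\lambda,t}\sum_n\lambda(n)e(tn^2\tau)$, a finite sum, and put $\lambda(y)=0$ for real $y\notin\mathbb Z$. Comparing the coefficients of $e(\Delta R\tau/4m)$ gives, for every integer $\Delta>0$,
\[
a_\mu(\Delta)=2\sum_{\lambda,t}C_{\mu,\lambda,t}\,\lambda\bigl(\sqrt{\Delta R/4mt}\bigr).
\]
Put $\rho_{D,t}=\sqrt{|D|R/4mt}$. For each $t$ at most one $D$ makes $\rho_{D,t}$ rational; let $\mathcal D$ be the finite set of these $D$, and for $D\in\mathcal D$ and $s\in\mathbb Z$ put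
\[
G_{D,\mu}(s)=2\sum_{\lambda,\;t:\,\rho_{D,t}\in\mathbb Q}C_{\mu,\lambda,t}\,\lambda(\rho_{D,t}s).
\]
For $s\ne0$ we have $a_\mu(|D|s^2)=G_{D,\mu}(s)$ if $D\in\mathcal D$, and $a_\mu(|D|s^2)=0$ if $D\notin\mathcal D$. Each $s\mapsto\lambda(\rho_{D,t}s)$ is even and has as a period the denominator of $\rho_{D,t}$ times the modulus of $\lambda$. So $G_{D,\mu}$ extends to an even locally constant function on $\widehat{\mathbb Z}$. For $x=(r+s\sqrt D)/2m$ with $r,s\in\mathbb A_f$ define
\[
\Phi_D(x)=\tfrac12G_{D,\,r\bmod2m}(s)\ \text{ if }r,s\in\widehat{\mathbb Z},\qquad\Phi_D(x)=0\ \text{ otherwise.}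
\]
Conjugation changes $s$ to $-s$ and translation by $\kappa$ changes $r$ to $r+2m\kappa$, which gives (b). In (c), $r$ and $s\ne0$ are integers and $a_r(|D|s^2)=2\Phi_D(x)\ne0$. Hence $4m\mid r^2+|D|s^2$, so $T_x=[Q(x),r,m]$ is half-integral by \eqref{eq:coords}, and $a(T_x)=a_r(|D|s^2)$. In (d), $a_r(|D|s^2)=a(T)\ne0$ gives $D\in\mathcal D$, and $Q(x)=n$ by \eqref{eq:coords}.

For (a), compare the coefficients of $e(n\tau+rz)$ with $\Delta=4mn-r^2>0$. On both sides they vanish unless $r\in\mathbb Z$ and $-\Delta$ is an integer $\equiv0,1\pmod4$. Then $-\Delta=Ds^2$ with unique $D$ and $|s|$, and if $D\in\mathcal D$ the two points $(r\pm s\sqrt D)/2m$ contribute $\frac12G_{D,r}(s)$ each. So these coefficients agree. The coefficients with $\Delta=0$ depend only on $r\bmod2m$, so $\varphi_m-\sum_D\varphi_{\Phi_D}=\sum_\mu C_\mu\vartheta_{m,\mu}$ with constants $C_\mu$. The left side is invariant under $|_{1,m}\gamma$ for $\gamma$ in some $\Gamma(R')\subset\Gamma(R)$, by Lemma~\ref{lem:jacobi} and smoothness. By \eqref{eq:thetaR},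 $C_\mu\,j(\gamma,\tau)=C_\mu\,(c\tau+d)$. If $C_\mu\ne0$, squaring gives $c\tau+d=1$ for all $\tau$, which is false for $c\ne0$.
\end{proof}

The periods of $\Phi_D$ that come out of this construction depend on $R$ and carry no useful information. What we need is that $\Phi_D$ inherits the level $N$. This holds because a conjugation-invariant function can be recovered from its Jacobi theta series, and because different fields contribute to different coefficients. Let $K_0(N)=\prod_pK_0(p^{\operatorname{ord}_pN})\subset\mathrm{SL}_2(\widehat{\mathbb Z})$.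

\begin{proposition}\label{prop:level}
$\omega(k)\Phi_D=\Phi_D$ for all $k\in K_0(N)$ and all $D\in\mathcal D$.
\end{proposition}

\begin{proof}
Let $\gamma\in\Gamma_0(N)$ and $\Psi_D=\omega(\gamma)\Phi_D-\Phi_D$. By Lemma~\ref{lem:jacobi}, $\sum_D\varphi_{\omega(\gamma)\Phi_D}=\varphi_m|_{1,m}\gamma^{-1}=\varphi_m$, so $\sum_D\varphi_{\Psi_D}=0$. Conjugation is an isometry of $V_D$ and commutes with $\omega$, so $\Psi_D(\bar x)=\Psi_D(x)$. Let $x=(r+s\sqrt D)/2m\in E\setminus\mathbb Q$, now with rational $r,s$, and $n=Q(x)$. By \eqref{eq:coords}, a point of $V_{D'}$ contributing to $e(n\tau+rz)$ has the same $r$ and satisfies $|D'|s'^2=|D|s^2$, so $D'=D$ and the point is $x$ or $\bar x$. The coefficient is $2\Psi_D(x)$, so $\Psi_D$ vanishes on $E\setminus\mathbb Q$. Every nonempty open subset of $E\otimes\mathbb A_f$ meets $E$ in a set containing a coset of a lattice of rank $2$, which is not contained in $\mathbb Q$. Since $\Psi_D$ is locally constant, $\Psi_D=0$. Thus the stabilizer of $\Phi_D$ in $K_0(N)$ contains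 $\Gamma_0(N)$, which is dense because $\mathrm{SL}_2(\mathbb Z)\to\mathrm{SL}_2(\mathbb Z/M)$ is onto for all $M$. The stabilizer is open, hence closed, hence all of $K_0(N)$.
\end{proof}

\section{Local symmetries and the level}\label{sec:B}

Keep $F$, $m$ and $D\in\mathcal D$, and write $\Phi=\Phi_D$ and $\nu_p=\operatorname{ord}_pN$. Let $\Omega=\frac{D+\sqrt D}2$, with trace $D$ and norm $n_D=\frac{D^2-D}4$; the ring of integers of $E$ is $\mathbb Z+\mathbb Z\Omega$. Put $E_p=E\otimes\mathbb Q_p$, $O_p=\mathbb Z_p+\mathbb Z_p\Omega$ and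
\[
\sigma_p=\max\Bigl(0,\Bigl\lfloor\frac{\nu_p-\delta_p-\operatorname{ord}_pm}2\Bigr\rfloor\Bigr).
\]
Elements of $E_p$ and $\mathbb Z_p^\times$ are viewed as adeles and ideles concentrated at $p$.

\begin{lemma}\label{lem:P}
\begin{enumerate}
\item[(P1)] $\Phi(tx)=\chi(t)\Phi(x)$ for $t\in\widehat{\mathbb Z}^\times$.
\item[(P2)] $\Phi(x+\kappa)=\Phi(x)$ for $\kappa\in\widehat{\mathbb Z}$.
\item[(P3)] $\Phi(x+v)=\Phi(x)$ for $v\in p^{\sigma_p}\mathbb Z_p\Omega\subset E_p$.
\end{enumerate}
\end{lemma}

\begin{proof}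
(P1) is (W1) for $\mathbf m(t)\in K_0(N)$, and (P2) is Proposition~\ref{prop:phi}(b). For (P3), let $\widehat\Phi(y)\ne0$ and let $\eta\in E_p$ be the $p$-component of $y$. Lemma~\ref{lem:supp}, applied to the translations by $\mathbb Z_p$ and to $\mathbf n^-(p^{\nu_p}\mathbb Z_p)\subset K_0(N)$, gives
\[
\alpha:=\langle1,\eta\rangle\in\mathbb Z_p,\qquad p^{\nu_p}Q(\eta)\in\mathbb Z_p .
\]
We want to bound the denominator of $\beta:=\langle\Omega,\eta\rangle$. The trace form has the Gram matrix $G=\left(\begin{smallmatrix}2&D\\D&2n_D\end{smallmatrix}\right)$ in the basis $1,\Omega$, with $\det G=-D$. If $\eta$ has coordinate vector $\mathbf u$, then $(\alpha,\beta)^t=mG\mathbf u$ and $\mathrm N(\eta)=\frac12G[\mathbf u]=\frac1{2m^2}G^{-1}[(\alpha,\beta)^t]$, that is,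
\[
\beta^2-D\alpha\beta+n_D\alpha^2=-Dm\,Q(\eta).
\]
The right side has valuation at least $\delta_p+\operatorname{ord}_pm-\nu_p$. If $\beta\notin\mathbb Z_p$, then $\beta^2$ has smaller valuation than the other two terms, so $2\operatorname{ord}_p\beta\ge\delta_p+\operatorname{ord}_pm-\nu_p$ and $-\operatorname{ord}_p\beta\le\sigma_p$. In all cases $\langle p^{\sigma_p}\Omega,\eta\rangle\in\mathbb Z_p$, and Lemma~\ref{lem:supp}(a) gives (P3).
\end{proof}

So the smaller the level, the more periodic $\Phi$ is in the direction of $\Omega$. At a prime $p\mid D$, periodicity conflicts with the sign in (P1) and forces $\nu_p$ to be large. At a prime $p\nmid D$ there is no sign, and periodicity lets us move to a point with smaller conductor. For this we must pass from an adelic point at which $\Phi$ is nonzero to a rational one, keeping track of the content. If $T_x$ is half-integral and $q$ is a prime, the $q$-part of the content of $T_x$ generates the same ideal as the values of $Q$ on $\mathbb Z_q+\mathbb Z_qx$, since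 $A$, $C$, $A+B+C$ are values of $[A,B,C]$. So it depends only on that lattice. For $\xi\in E$ and $y\in E_p$ let $(\xi^{(p)},y)$ be the adele with component $y$ at $p$ and $\xi$ at all other primes.

\begin{lemma}\label{lem:move}
Let $\xi=\kappa_0+\beta_0\Omega\in E$ with $\beta_0\ne0$, let $y=\kappa+\beta\Omega\in E_p$ with $\beta\ne0$, and write $\beta=up^k\beta_0$ with $u\in\mathbb Z_p^\times$ and $k\in\mathbb Z$. If $\Phi(\xi^{(p)},y)\ne0$, there is $\xi'\in\mathbb Q+p^k\beta_0\Omega$ with
\[
\Phi(\xi')\ne0,\qquad\mathbb Z_p+\mathbb Z_p\xi'=\mathbb Z_p+\mathbb Z_py,\qquad\mathbb Z_q+\mathbb Z_q\xi'=\mathbb Z_q+\mathbb Z_q\xi\quad(q\ne p).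
\]
\end{lemma}

\begin{proof}
Since $\mathbb Q/\mathbb Z=\bigoplus_q\mathbb Q_q/\mathbb Z_q$, there is $\kappa'\in\mathbb Q$ with $\kappa'\in p^k\kappa_0+\mathbb Z_q$ for all $q\ne p$ and $\kappa'\in u^{-1}\kappa+\mathbb Z_p$. Put $\xi'=\kappa'+p^k\beta_0\Omega$. Then $\xi'\in p^k\xi+\mathbb Z_q$ for $q\ne p$ and $\xi'\in u^{-1}y+\mathbb Z_p$, which gives the equalities of lattices. With $t_q=p^k$ for $q\ne p$ and $t_p=u^{-1}$, (P2) and (P1) give $\Phi(\xi')=\chi(t)\,\Phi(\xi^{(p)},y)\ne0$.
\end{proof}

\subsection*{Normalization}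
Let $a(T)\ne0$. By Lemma~\ref{lem:sign}, $T$ is positive definite; write $T=\ell T_0$ with $T_0$ primitive of discriminant $Df^2$. By Lemmas~\ref{lem:coprime} and~\ref{lem:sign} we may replace $T_0$ by a properly equivalent form $[n_0,r_0,m_0]$ with $m_0$ prime to $DfN\ell$. We apply the preceding results with $m=\ell m_0$. By Proposition~\ref{prop:phi}(d), $D\in\mathcal D$, $T=T_\xi$ and $\Phi(\xi)\ne0$ for
\begin{equation}\label{eq:xi}
\xi=\frac{r_0+f\sqrt D}{2m_0}=\kappa_0+\frac f{m_0}\,\Omega,\qquad\kappa_0=\frac{r_0-fD}{2m_0}\in\frac1{m_0}\mathbb Z,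
\end{equation}
where the last claim follows from $r_0\equiv r_0^2\equiv Df^2\equiv Df\pmod2$. The choice of $m_0$ ensures that at every prime $p\mid DfN\ell$ we have $\kappa_0\in\mathbb Z_p$, $\operatorname{ord}_p(f/m_0)=\operatorname{ord}_pf$ and $\operatorname{ord}_pm=\operatorname{ord}_p\ell$.

\begin{lemma}\label{lem:ram}
If $a(\ell T_0)\ne0$ with $T_0$ primitive of discriminant $Df^2$, then for every $p\mid D$
\begin{equation}\label{eq:star}
3\delta_p+2\operatorname{ord}_pf+\operatorname{ord}_p\ell\le\nu_p .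
\end{equation}
\end{lemma}

\begin{proof}
Let $y=\frac f{m_0}\Omega\in E_p$. By (P2), $\Phi(\xi^{(p)},y)=\Phi(\xi)\ne0$. Take $t\in\mathbb Z_p^\times$ as in the second line of \eqref{eq:cond}. By (P1), $\Phi(\xi^{(p)},ty)=-\Phi(\xi^{(p)},y)$, while $ty-y\in p^{\delta_p-1+\operatorname{ord}_pf}\mathbb Z_p\Omega$. By (P3) this is possible only if $\delta_p-1+\operatorname{ord}_pf<\sigma_p$. Then $\sigma_p\ge1$, so the maximum in its definition is attained by the second term, and $\delta_p+\operatorname{ord}_pf\le\frac12(\nu_p-\delta_p-\operatorname{ord}_p\ell)$.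
\end{proof}

For $D=-q$, $f=1$ and $q\nmid\ell$ the argument reads: $\Phi$ changes sign when $\Omega$ is multiplied by a nonresidue, so it is not periodic under $\mathbb Z_q\Omega$; hence $\sigma_q=\lfloor(\nu_q-1)/2\rfloor\ge1$ and $\nu_q\ge3$. This matches the exponent found in Section~\ref{sec:23}. The trivial character of $F$ enters exactly here: for the untwisted series of Remark~\ref{rem:plain} the factor $\chi(t)$ in (P1) is absent, and \eqref{eq:star} fails at its level $|D|f^2$.

For $p\nmid D$ the analogous inequality $2\operatorname{ord}_pf\le\nu_p$ is not forced by a sign. Instead we show that a coefficient violating it can be traded for one with smaller conductor.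

\begin{lemma}\label{lem:desc}
Let $a(\ell T_0)\ne0$ with $T_0$ primitive of discriminant $Df^2$, and let $p\nmid D$ be a prime with $2\operatorname{ord}_pf>\nu_p$. Then $a(\ell T_0')\ne0$ for some primitive $T_0'$ of discriminant $D(f/p)^2$.
\end{lemma}

\begin{proof}
The hypothesis gives $\operatorname{ord}_pf-1\ge\lfloor\nu_p/2\rfloor\ge\sigma_p$; in particular $p\mid f$. Let $y=\kappa_0+\frac f{pm_0}\Omega\in O_p$. Then $y-\xi\in p^{\sigma_p}\mathbb Z_p\Omega$, so $\Phi(\xi^{(p)},y)=\Phi(\xi)\ne0$ by (P3). Lemma~\ref{lem:move} with $u=1$, $k=-1$ gives $\xi'\in\mathbb Q+\frac f{pm_0}\Omega$ with $\Phi(\xi')\ne0$, so $T_{\xi'}$ is half-integral and $a(T_{\xi'})\ne0$ by Proposition~\ref{prop:phi}(c). At $q\ne p$ the content of $T_{\xi'}$ has the same valuation as $\ell$. At $p$ the lattice $\mathbb Z_p+\mathbb Z_py$ lies in $O_p$ and contains $1$, so the values of $Q=m\mathrm N$ on it generate $m\mathbb Z_p=\ell\mathbb Z_p$. Hence $T_{\xi'}$ has content $\ell$. Its discriminant is $m^2(\xi'-\bar\xi')^2=\ell^2D(f/p)^2$.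
\end{proof}

\begin{proposition}\label{prop:red}
Suppose that $a(T)\ne0$ for some $T$ of content $\ell$. Then $a(\ell T_0)\ne0$ for some primitive $T_0$ whose discriminant $Df^2$ satisfies $|D|^3f^2\mid N$.
\end{proposition}

\begin{proof}
Among all primitive $T_0$ with $a(\ell T_0)\ne0$ choose one with the smallest conductor $f$. Lemma~\ref{lem:desc} gives $2\operatorname{ord}_pf\le\nu_p$ for $p\nmid D$, and Lemma~\ref{lem:ram} gives $3\delta_p+2\operatorname{ord}_pf\le\nu_p$ for $p\mid D$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]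
If $D$ and $f$ exist, Theorem~\ref{thm:A} gives a nonzero form of level $|D|^3f^2$, which is also a form of level $N$. Conversely let $F\ne0$ have level $N$, and take $\ell T_0$ as in Proposition~\ref{prop:red}. Since $a(\ell T_0)\ne0$, the form $T_0$ is not ambiguous by Lemma~\ref{lem:sign}, so its class in $\mathrm{Cl}(Df^2)$ has order at least $3$ by Lemma~\ref{lem:amb}.
\end{proof}

\section{Small levels and prime powers}\label{sec:C}

\begin{lemma}\label{lem:odd}
For a prime $q\equiv3\pmod4$ the class number $h(-q)$ is odd.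
\end{lemma}

\begin{proof}
We show that only the principal form $[1,1,\frac{1+q}4]$ satisfies (iii) of Lemma~\ref{lem:amb}; then $\mathrm{Cl}(-q)$ has no element of order $2$. Since $q$ is odd, $B\ne0$. If $B=A$, then $q=A(4C-A)$ with $A<4C-A$, so $A=1$. If $A=C$, then $q=(2A-B)(2A+B)$ with $B>0$, so $1=2A-B\ge A$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
(1) The pairs with $|D|^3f^2<972$ are $D=-3$ with $f\le5$, $D=-4$ with $f\le3$, and $D=-7,-8$ with $f=1$; the next fundamental discriminant has $11^3=1331$. For each discriminant we run through $B\equiv Df^2\pmod2$ with $3B^2\le|D|f^2$, factor $AC=(B^2+|D|f^2)/4$ with $|B|\le A\le C$, and discard imprimitive forms. The reduced primitive forms are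
\[
\begin{array}{llll}
-3:\ [1,1,1]&-12:\ [1,0,3]&-27:\ [1,1,7]&-48:\ [1,0,12],\,[3,0,4]\\
-4:\ [1,0,1]&-16:\ [1,0,4]&-36:\ [1,0,9],\,[2,2,5]&-75:\ [1,1,19],\,[3,3,7]\\
-7:\ [1,1,2]&-8:\ [1,0,2].&&
\end{array}
\]
All have $B=0$ or $B=A$, so all classes have order at most $2$, and Theorem~\ref{thm:B} gives vanishing for $N<972$. For $D=-3$, $f=6$ we have $27\cdot36=972$, and the primitive form $[4,2,7]$ of discriminant $-108$ satisfies $0<B<A<C$. By Lemma~\ref{lem:amb} and Theorem~\ref{thm:A},
\[
0\ne\sum_{X\in\mathrm{Mat}_2(\mathbb Z)}\Bigl(\frac{\det X}3\Bigr)\,e\Bigl(\operatorname{tr}\begin{pmatrix}4&1\\1&7\end{pmatrix}[X]\,Z\Bigr)\in M_1(\Gamma_0^{(2)}(972)).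
\]

(2) If $p\equiv1\pmod4$ and $|D|$ is a power of $p$, then $D=-p\equiv3\pmod4$, which is not a discriminant; so all $M_1(\Gamma_0^{(2)}(p^k))$ vanish. Let $q\equiv3\pmod4$ and $q>3$. The class number formula for orders reads $h(Df^2)=h(D)\,f\prod_{p\mid f}(1-\chi_D(p)/p)$ for $D<-4$, so $h(-q^3)=q\,h(-q)$. This is odd by Lemma~\ref{lem:odd} and greater than $1$, so $D=-q$, $f=q$ gives $M_1(\Gamma_0^{(2)}(q^5))\ne0$. The primitive forms $[7,3,9]$ of discriminant $-243=-3\cdot9^2$ and $[5,2,13]$ of discriminant $-256=-4\cdot8^2$ satisfy $0<B<A<C$, so $M_1(\Gamma_0^{(2)}(3^7))\ne0$ and $M_1(\Gamma_0^{(2)}(2^{12}))\ne0$.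

(3) Suppose $|D|^3\mid N$. By \eqref{eq:chiD} with $d=-1$, some $p\mid D$ has $\chi_p(-1)=-1$. If $p$ is odd, then $p\equiv3\pmod4$ and $p^3\mid N$. If $p=2$, then $\delta_2\ge2$ and $2^6\mid N$. Both are excluded by \eqref{eq:known}.
\end{proof}

\section{The level $q^3$}\label{sec:D}

Let $q\equiv3\pmod4$ be prime, $N=q^3$ and $h=h(-q)$. By Lemma~\ref{lem:odd} the nontrivial classes of $\mathrm{Cl}(-q)$ fall into $\frac{h-1}2$ pairs $\{\mathcal C,\mathcal C^{-1}\}$ of elements of order at least $3$. Let $S_1,\dots,S_{(h-1)/2}$ be forms representing one class from each pair.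

Proposition~\ref{prop:red} produces a nonzero coefficient at $\ell T_0$ with $T_0$ of discriminant $-q$. To bound the dimension we need one with $\ell=1$. The extra input is the invariance of $\Phi$ under $J$ at a prime $p\mid\ell$: the lattice $O_p$ is not self-dual for $Q=m\mathrm N$ when $p\mid m$, so $\Phi$ cannot be supported on it.

\begin{lemma}\label{lem:content}
If $0\ne F\in M_1(\Gamma_0^{(2)}(q^3))$, then $a(T_0)\ne0$ for some $T_0$ of discriminant $-q$.
\end{lemma}

\begin{proof}
Let $\ell$ be the smallest content of a matrix $T$ with $a(T)\ne0$, and take $\ell T_0$ as in Proposition~\ref{prop:red}. From $|D|^3f^2\mid q^3$ we get $D=-q$ and $f=1$, and \eqref{eq:star} gives $q\nmid\ell$. Suppose that a prime $p$ divides $\ell$. Then $\nu_p=\delta_p=\sigma_p=0$. Normalize as in \eqref{eq:xi} and let $g(y)=\Phi(\xi^{(p)},y)$, a function in $\mathcal S(E_p)$. By (P2) and (P3) it is periodic under $O_p$, and $g(\xi)\ne0$ with $\xi\in O_p$. The group $\mathrm{SL}_2(\mathbb Z_p)\subset K_0(N)$ fixes $\Phi$ and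 acts on the $p$-component only, so $\omega_p(J)g=g$, and $g$ and $\hat g$ have the same support by (W3).

If $g$ vanished outside $O_p$, it would be a nonzero multiple of the characteristic function of $O_p$, and the support of $\hat g$ would be the dual lattice of $O_p$ for $m\operatorname{Tr}(x\bar y)$. As the Gram matrix $G$ has determinant $q\in\mathbb Z_p^\times$, this dual is $m^{-1}O_p\ne O_p$, a contradiction. So $g(y)\ne0$ for some $y=\kappa+\beta\Omega\notin O_p$, and after replacing $y$ by $y+\Omega$ if necessary, $\beta\ne0$. Lemma~\ref{lem:move} and Proposition~\ref{prop:phi}(c) give $\xi'\in E\setminus\mathbb Q$ with $T_{\xi'}$ half-integral and $a(T_{\xi'})\ne0$, whose content has the same valuation as $\ell$ at all primes other than $p$, and with $\mathbb Z_p+\mathbb Z_p\xi'=\mathbb Z_p+\mathbb Z_py$.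

We claim that $\operatorname{Tr}(y)=2\kappa+D\beta$ and $\mathrm N(y)$ are not both in $\mathbb Z_p$. Otherwise $D\beta^2=\operatorname{Tr}(y)^2-4\mathrm N(y)$ gives $\beta\in\mathbb Z_p$ and $\operatorname{Tr}(y)\equiv D\beta\pmod{2\mathbb Z_p}$, so $\kappa\in\mathbb Z_p$ and $y\in O_p$. Hence the $p$-part of the content of $T_{\xi'}$, which is that of $[m\mathrm N(y),m\operatorname{Tr}(y),m]$, has valuation less than $\operatorname{ord}_pm=\operatorname{ord}_p\ell$. This contradicts the choice of $\ell$, so $\ell=1$.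
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
\emph{Dimension.} By Lemma~\ref{lem:sign}, $T_0\mapsto a(T_0)$ is a function on $\mathrm{Cl}(-q)$ that is odd under inversion, and the odd functions form a space of dimension $\frac{h-1}2$. By Lemma~\ref{lem:content} the map from forms to odd functions is injective. Conversely $\theta_{S_i}\in M_1(\Gamma_0^{(2)}(q^3))$, and its coefficient at $S_j$ is a sum over the $X$ with $S_i[X]=S_j$. Such $X$ have determinant $\pm1$, so they exist only if $S_j$ lies in the class of $S_i$ or its inverse, that is, for $i=j$; and for $i=j$ the coefficient is positive by the proof of Theorem~\ref{thm:A}. So the $\theta_{S_i}$ are linearly independent, and they form a basis.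

\emph{Cuspidality.} Let $S=S_i$, with $V$, $L$, $x_0$, $\Phi$ as in Section~\ref{sec:A}. The sign rule kills the singular coefficients at the cusp at infinity only. At the other cusps we use instead a symmetry that commutes with $\omega$, namely the local orthogonal group $\mathrm O(V_q)$. By Lemma~\ref{lem:coprime} there is a basis of $L$ in which the form is $[A,B,C]$ with $q\nmid C$, and then $4C\,Q(u,v)=(Bu+2Cv)^2+qu^2$. The linear forms $u'=Bu+2Cv$ and $u$ are $\mathbb Z_q$-coordinates on $L_q$, and the two terms have valuations of different parity, so $\operatorname{ord}_qQ=\min(2\operatorname{ord}_qu',\,1+2\operatorname{ord}_qu)$. Hence $V_q$ is anisotropic and $L_q=\{y\in V_q:Q(y)\in\mathbb Z_q\}$. Every $s\in\mathrm O(V_q)$ therefore preserves $L_q$: we have $sx_0=x_0U$ with $U\in\mathrm{GL}_2(\mathbb Z_q)$ and $\det U=\det s=\pm1$. The definition of $\Phi_q$ and $\chi_q(-1)=-1$ give $\Phi(sx)=\det(s)\,\Phi(x)$.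

Let $\gamma\in\mathrm{Sp}_2(\mathbb Z)$ and $\Phi'=\omega(\gamma^{-1})\Phi$. Then $\theta_S|\gamma=\theta_{\Phi'}$ by (W4), and $\Phi'(sx)=\det(s)\,\Phi'(x)$ because $\omega$ commutes with $\mathrm O(V_q)$. The Siegel operator takes $\theta_{\Phi'}$ to $\sum_{x_1\in V(\mathbb Q)}\Phi'(x_1,0)\,e(Q(x_1)\tau)$. Given $x_1$, choose a nonzero $v\in V_q$ orthogonal to $x_1$; then $Q(v)\ne0$, and the reflection $s(y)=y-\langle y,v\rangle v/Q(v)$ has determinant $-1$ and fixes $(x_1,0)$. So $\Phi'(x_1,0)=-\Phi'(x_1,0)=0$, and $\theta_S$ is a cusp form.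
\end{proof}

For $q=23$ the space has dimension one and is spanned by the cusp form $\theta_{[2,1,3]}$ of Section~\ref{sec:23}.

\begin{thebibliography}{9}

\bibitem{EZ}
Eichler and Zagier, \emph{The Theory of Jacobi Forms}.

\bibitem{LW}
Jialin Li and Haowu Wang, \emph{Jacobi forms of weight one on $\Gamma_0(N)$}, arXiv:2410.13208 (2024).

\bibitem{SS}
Serre and Stark, \emph{Modular forms of weight 1/2}, LNM 627.

\bibitem{Weil}
Weil, \emph{Sur certains groupes d'op\'erateurs unitaires}, Acta Math. 111 (1964).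

\end{thebibliography}
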